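# Treewidth of the strong product against the Cartesian product

## The bound $\mathrm{tw}(G\boxtimes H)+1\le 4(\mathrm{tw}(G\,\square\,H)+1)$ and its companions

All graphs are simple, finite and undirected, and have non-empty vertex sets. Write $\mathrm{tw}$ for treewidth, $\mathrm{pw}$ for pathwidth, $\square$ for the Cartesian product and $\boxtimes$ for the strong product. All four are recalled in the next section.

**Theorem 1.** For all graphs $G$ and $H$,
$$\mathrm{tw}(G\boxtimes H)+1\;\le\;4\,\bigl(\mathrm{tw}(G\,\square\,H)+1\bigr).$$

**Theorem 2.**
(a) For all graphs $G$ and $H$, $\mathrm{pw}(G\boxtimes H)+1\le 3\,(\mathrm{pw}(G\,\square\,H)+1)$.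
(b) For $d\ge 2$ and all graphs $G_1,\dots,G_d$,
$$\mathrm{tw}(G_1\boxtimes\cdots\boxtimes G_d)+1\;\le\;(3\cdot 2^{d-1}-2)\,\bigl(\mathrm{tw}(G_1\,\square\cdots\square\,G_d)+1\bigr).$$
(c) No constant smaller than $2$ can replace the $4$ in Theorem 1 or the $3$ in (a).

Theorem 1 answers a question of Hickingbotham and Wood, taken here from Raj Kaul, "Treewidth of Products of Graphs with High Treewidth", arXiv:2607.16778 (2026): is there an absolute constant $c$ with $\mathrm{tw}(G\boxtimes H)\le c\,(\mathrm{tw}(G\,\square\,H)+1)$ for all $G$ and $H$? The answer is yes, and $c=4$ works. By (c), the best constant lies in $[2,4]$ for treewidth and in $[2,3]$ for pathwidth; we shall not determine it.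

The engine is a statement about separators, which deserves to be displayed now.

**Lemma A.** Let $V(G)\times V(H)=A\sqcup S\sqcup B$ be a partition with no edge of $G\,\square\,H$ between $A$ and $B$. Let $D$ be the bipartite graph of all edges of $G\boxtimes H$ between $A$ and $B$. Then $D$ has no matching with more than $|S|$ edges. Hence, by König's theorem, $D$ has a vertex cover of size at most $|S|$.

In words: if $S$ separates $A$ from $B$ in the Cartesian product, then adding at most $|S|$ further vertices separates the rest of $A$ from the rest of $B$ in the strong product. We shall also see that the bound $|S|$ is asymptotically optimal.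

## Products, tree-decompositions, and the meaning of the statement

**Definition (products).** Both products of $G$ and $H$ have vertex set $V(G)\times V(H)$. In $G\,\square\,H$, the pair $(g_1,h_1)(g_2,h_2)$ is an edge if and only if either $g_1=g_2$ and $h_1h_2\in E(H)$, or $g_1g_2\in E(G)$ and $h_1=h_2$. In $G\boxtimes H$ we also allow the case $g_1g_2\in E(G)$ and $h_1h_2\in E(H)$.

So in the Cartesian product one coordinate moves along an edge, and in the strong product one or both may. Call an edge of $G\boxtimes H$ that is not an edge of $G\,\square\,H$ a *diagonal* edge. For example, $K_2\,\square\,K_2$ is the 4-cycle, and $K_2\boxtimes K_2=K_4$ adds its two diagonals. With $P_n$ the path on $n$ vertices, $P_n\,\square\,P_n$ is the $n\times n$ grid, and $P_n\boxtimes P_n$ adds both diagonals of every unit square.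

**Definition (tree-decomposition).** A tree-decomposition of a graph $\Gamma$ is a pair $(T,\beta)$, where $T$ is a tree and $\beta$ assigns to each node $t$ a *bag* $\beta(t)\subseteq V(\Gamma)$, such that (i) for every vertex $v$ the set $T_v=\{t:v\in\beta(t)\}$ is non-empty and induces a connected subtree of $T$, and (ii) every edge of $\Gamma$ has both ends in a common bag. The width is $\max_t|\beta(t)|-1$, and $\mathrm{tw}(\Gamma)$ is the minimum width. Pathwidth $\mathrm{pw}(\Gamma)$ is the minimum width over those decompositions whose tree is a path, so $\mathrm{tw}\le\mathrm{pw}$.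

We use $T_v$ both for the set of nodes and for the subtree. Since $\mathrm{tw}+1$ is the size of the largest bag in an optimal decomposition, Theorem 1 says that bags grow at most fourfold when all diagonal edges are added. The other direction is free: $G\,\square\,H$ is a subgraph of $G\boxtimes H$, so $\mathrm{tw}(G\,\square\,H)\le \mathrm{tw}(G\boxtimes H)$, and the two treewidths agree up to a constant factor.

We shall use the textbook fact that every clique is contained in some bag of every tree-decomposition. In particular, $\mathrm{tw}(K_N)=\mathrm{pw}(K_N)=N-1$.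

**König's theorem.** In a bipartite graph, the maximum number of edges in a matching equals the minimum number of vertices in a vertex cover. (A vertex cover is a set of vertices that meets every edge.)

## Small factors, grids, and what closed neighbourhoods cost

If $H$ has one vertex, both products are $G$. If $G=H=K_2$, then $\mathrm{tw}(C_4)+1=3$ and $\mathrm{tw}(K_4)+1=4$, a ratio of $4/3$.

Suppose $H$ is small. Take an optimal tree-decomposition $(T,\beta)$ of $G$ and use the bags $\beta(t)\times V(H)$. The ends of any edge of $G\boxtimes H$ have first coordinates that are equal or adjacent, hence in a common bag $\beta(t)$. So this is a tree-decomposition of $G\boxtimes H$, and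
$$\mathrm{tw}(G\boxtimes H)+1\le |V(H)|\,(\mathrm{tw}(G)+1)\le |V(H)|\,(\mathrm{tw}(G\,\square\,H)+1),$$
because $G\subseteq G\,\square\,H$. For $|V(H)|\le 4$ this already gives Theorem 1, but the factor grows with $H$.

For grids with $n\ge2$, the same bags with $G=H=P_n$ give $\mathrm{tw}(P_n\boxtimes P_n)+1\le 2n$, while the $n\times n$ grid has treewidth $n$, a textbook fact. The ratio is below $2$.

Now let both factors be arbitrary. A sensible first approach starts from an optimal tree-decomposition $(T,\beta)$ of $G\,\square\,H$, of width $k$, and enlarges every bag to its closed neighbourhood in $G\,\square\,H$. A vertex $v$ then occupies the union of the subtrees $T_x$ over $x\in N[v]$. This is connected, because for each neighbour $x$ of $v$ the subtree $T_x$ meets $T_v$. A diagonal edge $(g,h)(g',h')$ has both ends adjacent to $(g,h')$, so both ends enter every bag that contains $(g,h')$. We have a tree-decomposition of $G\boxtimes H$ with bags of size at most $(1+\Delta)(k+1)$, where $\Delta$ is the maximum degree of $G\,\square\,H$.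

This settles bounded degree and stops there. Take $G=K_{1,m}$ with centre $c$, and $H=K_2$ on $\{0,1\}$. The bags $\{c,\ell\}\times\{0,1\}$, one for each leaf $\ell$, arranged along a path, show that $\mathrm{tw}(G\,\square\,H)\le 3$. But $(c,0)$ has $m+1$ neighbours, so in *any* decomposition some enlarged bag has at least $m+2$ vertices. Adding all neighbours of a bag is too generous.

What must be repaired is smaller. An edge of the decomposition tree gives a separator $S$ of $G\,\square\,H$, and the trouble consists only of the diagonal edges that jump over $S$. Instead of adding neighbourhoods, we should add a vertex cover of these jumping edges. Two things are needed: the cover must be small (Lemma A), and covers chosen at different edges of the tree must fit together (Lemma B below).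

## The two corners of a jumping edge

Let $A\sqcup S\sqcup B$ and $D$ be as in Lemma A. Write an edge of $D$ as $e=(v,u)$ with $v=(g,h)\in A$ and $u=(g',h')\in B$. By hypothesis $e$ is not an edge of $G\,\square\,H$, so it is diagonal: $gg'\in E(G)$ and $hh'\in E(H)$.

**Definition (corners).** The corners of $e$ are $s(e)=(g,h')$ and $t(e)=(g',h)$.

In the 4-cycle $K_2\,\square\,K_2$ with $A=\{(0,0)\}$, $B=\{(1,1)\}$ and $S=\{(0,1),(1,0)\}$, the graph $D$ has the single edge $e$ from $(0,0)$ to $(1,1)$, with $s(e)=(0,1)$ and $t(e)=(1,0)$.

**Corners lie in $S$.** The vertex $s(e)=(g,h')$ is adjacent in $G\,\square\,H$ to $v=(g,h)$, since $hh'\in E(H)$, and to $u=(g',h')$, since $gg'\in E(G)$. A vertex adjacent to $v\in A$ is not in $B$, and a vertex adjacent to $u\in B$ is not in $A$. So $s(e)\in S$. In the same way $t(e)=(g',h)$ is adjacent to both $v$ and $u$, so $t(e)\in S$.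

Let us test Lemma A for tiny $S$. Always $s(e)\ne t(e)$, because $g\ne g'$; so if $|S|\le1$, then $D$ has no edges. The pair $(s(e),t(e))$ determines $g,h',g',h$ and hence $e$. If $|S|=2$, say $S=\{(g,h'),(g',h)\}$, then an edge of $D$ is either $v=(g,h),\,u=(g',h')$ or, with the corners swapped, $v=(g',h'),\,u=(g,h)$. These cannot both occur, as they place $(g,h)$ in both $A$ and $B$. So $D$ has at most one edge.

For general $S$, injectivity of $e\mapsto(s(e),t(e))$ gives only $|E(D)|\le|S|^2$. A natural hope is to take a matching $M$ in $D$ and show that the corners of the edges of $M$ already make up $|M|$ distinct vertices of $S$. Here is where that fails.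

**Example 1.** Let $G=H=K_{m,m}$, with parts $X=\{x_1,\dots,x_m\}$ and $P=\{p_1,\dots,p_m\}$ in $G$, and parts $Y=\{y_1,\dots,y_m\}$ and $Q=\{q_1,\dots,q_m\}$ in $H$. Put
$$A=X\times Y,\qquad B=P\times Q,\qquad S=(X\times Q)\cup(P\times Y).$$
Going from $A$ to $B$ changes both coordinates, so no edge of $G\,\square\,H$ joins them, and $D$ is the complete bipartite graph between $A$ and $B$. Consider the $m^2$ edges of $D$
$$e_{ij}:\quad v=(x_i,y_j),\qquad u=(p_j,q_i)\qquad(1\le i,j\le m).$$
They form a matching $M$. The corners of $e_{ij}$ are $(x_i,q_i)$ and $(p_j,y_j)$, so all of $M$ touches only $2m$ corners, fewer than $|M|=m^2$ once $m\ge3$. Of course $|S|=2m^2$ is large enough, but $M$ does not see most of $S$.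

So the corners of the matching itself are not enough. The other edges of $D$ must be used, and there is a reason why they exist.

**Exchange property.** Let $e_1=(v_1,u_1)$ and $e_2=(v_2,u_2)$ be edges of $D$. If $s(e_1)=s(e_2)$, then $(v_1,u_2)$ is an edge of $D$ with the same $s$-corner. If $t(e_1)=t(e_2)$, then $(v_1,u_2)$ is an edge of $D$ with the same $t$-corner.

*Proof.* Suppose $s(e_1)=s(e_2)=(g,h')$. Then $v_1=(g,h_1)$ for some $h_1$, and $h_1h'\in E(H)$ because $e_1$ is diagonal. Also $u_2=(g_2',h')$ for some $g_2'$, and $gg_2'\in E(G)$ because $e_2$ is diagonal. Hence $v_1\in A$ and $u_2\in B$ are adjacent in $G\boxtimes H$, and $s(v_1,u_2)=(g,h')$.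

Suppose $t(e_1)=t(e_2)=(g',h)$. Then $v_1=(g_1,h)$ with $g_1g'\in E(G)$ from $e_1$, and $u_2=(g',h_2')$ with $hh_2'\in E(H)$ from $e_2$. Hence $(v_1,u_2)\in E(D)$ and $t(v_1,u_2)=(g',h)$. $\blacksquare$

In Example 1, starting from $M$, the exchange property produces ever more edges, whose corners spread over $S$. We need a way to spread as far as possible while remembering that we began with a matching of size $N$. What we remember is that the $A$-end and the $B$-end are each spread evenly over $N$ vertices; what we maximise is entropy.

## Entropy of a random jumping edge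

For a random variable $X$ with finitely many values, its Shannon entropy is $\mathbf H(X)=-\sum_x \Pr(X=x)\log\Pr(X=x)$. The textbook facts we need are these.

1. If $X$ takes values in a set of size $N$, then $\mathbf H(X)\le\log N$, with equality if $X$ is uniform on that set.
2. If $X$ and $Y$ determine each other, then $\mathbf H(X)=\mathbf H(Y)$. With $\mathbf H(X|Z)=\mathbf H(X,Z)-\mathbf H(Z)$, the quantity $\mathbf H(X|Z)$ is the average over $z$ of the entropy of $X$ conditioned on $Z=z$.
3. The conditional mutual information
$$I(X;Y|Z)=\mathbf H(X|Z)+\mathbf H(Y|Z)-\mathbf H(X,Y|Z)=\mathbf H(X,Z)+\mathbf H(Y,Z)-\mathbf H(X,Y,Z)-\mathbf H(Z)$$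
is non-negative, and it is $0$ if $X$ and $Y$ are independent given $Z$.
4. Entropy is a continuous function of the distribution.

Our aim is to pick a random edge $e=(v,u)$ of $D$, with corners $s=s(e)$ and $t=t(e)$, such that $v$ and $u$ are each uniform on $N$ vertices and
$$\mathbf H(v)+\mathbf H(u)\le \mathbf H(s)+\mathbf H(t). \tag{1}$$
This will suffice, since the left side is $2\log N$ and the right side is at most $2\log|S|$.

Let us test (1) in Example 1. Take $e$ uniform on the matching $M$, that is, $(i,j)$ uniform. Then $\mathbf H(v)=\mathbf H(u)=2\log m$, but $s=(x_i,q_i)$ and $t=(p_j,y_j)$ have entropy $\log m$ each, so (1) reads $4\log m\le2\log m$ and is false for $m\ge2$. Now take $e$ uniform on all of $E(D)$. The ends $v$ and $u$ are still uniform on $A$ and on $B$, but now all four coordinates are independent, $s$ is uniform on $X\times Q$ and $t$ on $P\times Y$, and (1) holds with equality. Note what went wrong for $M$: given $s$, the index $i$ is known, and then $v$ and $u$ both reveal $j$, so $I(v;u|s)=\log m>0$. The ends were needlessly correlated given the corner. Maximising the entropy removes this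 correlation.

**Proof of Lemma A.** Let $M$ be a matching in $D$ with $N\ge1$ edges, with end-sets $A_M\subseteq A$ and $B_M\subseteq B$, so $|A_M|=|B_M|=N$. We must show $N\le|S|$. Note that $S\ne\emptyset$, since $D$ has an edge and its corners lie in $S$.

**Step 1: choose the distribution.** Let $\mathcal P$ be the set of probability distributions of a random edge $e=(v,u)\in E(D)$ such that $v$ is uniform on $A_M$ and $u$ is uniform on $B_M$. These are finitely many linear conditions on a finite probability simplex, so $\mathcal P$ is compact. It is non-empty, since it contains the uniform distribution on $M$. As entropy is continuous, some $P\in\mathcal P$ maximises $\mathbf H(e)$. From now on $e=(v,u)$ has law $P$, and $s=s(e)$, $t=t(e)$.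

**Step 2: show that the ends are independent given either corner.** The claim is
$$I(v;u\,|\,s)=0\qquad\text{and}\qquad I(v;u\,|\,t)=0. \tag{2}$$
Define a new random pair as follows. Draw a corner $s$ from its law under $P$. Given $s$, draw $v$ from the conditional law $P(v|s)$ and, independently, $u$ from $P(u|s)$. If a value $v$ can be drawn, there is an edge $e_1$ of positive probability under $P$ with $A$-end $v$ and $s(e_1)=s$. If $u$ can be drawn, there is such an edge $e_2$ with $B$-end $u$ and $s(e_2)=s$. By the exchange property, $e'=(v,u)$ is an edge of $D$ with $s(e')=s$. So the construction defines a distribution $P'$ on $E(D)$ whose $s$-corner is the drawn $s$. The joint law of $(v,s)$ is the same under $P'$ as under $P$, and so is that of $(u,s)$. In particular $v$ is still uniform on $A_M$ and $u$ on $B_M$, so $P'\in\mathcal P$.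

Now compare entropies. Since $s$ is a function of $e$, and $v,u$ are independent given $s$ under $P'$,
$$\mathbf H_{P'}(e)=\mathbf H(s)+\mathbf H(v|s)+\mathbf H(u|s)=\mathbf H(s)+\mathbf H(v,u|s)+I(v;u|s)=\mathbf H_P(e)+I(v;u|s),$$
where the unmarked quantities are computed under $P$. By maximality of $P$, $I(v;u|s)\le0$, hence it is $0$. The same argument with $t$ in place of $s$ uses the second half of the exchange property and gives $I(v;u|t)=0$.

**Step 3: turn (2) into (1).** Think of $v,s,u,t$ in cyclic order. With $e=(g,h,g',h')$ we have $v=(g,h)$, $s=(g,h')$, $u=(g',h')$, $t=(g',h)$, so any three of $v,s,u,t$ involve all four coordinates and hence determine $e$; conversely $e$ determines them all. By fact 3 and (2),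
$$\mathbf H(v,s)+\mathbf H(u,s)=\mathbf H(e)+\mathbf H(s),\qquad \mathbf H(v,t)+\mathbf H(u,t)=\mathbf H(e)+\mathbf H(t). \tag{3}$$
From $I(s;t|v)\ge0$ and $I(s;t|u)\ge0$,
$$\mathbf H(v,s)+\mathbf H(v,t)\ge\mathbf H(e)+\mathbf H(v),\qquad \mathbf H(u,s)+\mathbf H(u,t)\ge\mathbf H(e)+\mathbf H(u). \tag{4}$$
The left sides in (3) and those in (4) have the same sum, namely $\mathbf H(v,s)+\mathbf H(u,s)+\mathbf H(v,t)+\mathbf H(u,t)$. Comparing right sides,
$$2\,\mathbf H(e)+\mathbf H(s)+\mathbf H(t)\ \ge\ 2\,\mathbf H(e)+\mathbf H(v)+\mathbf H(u),$$
which is (1). Since $v$ and $u$ are uniform on $N$ vertices and $s,t\in S$,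
$$2\log N=\mathbf H(v)+\mathbf H(u)\le\mathbf H(s)+\mathbf H(t)\le2\log|S|.$$
So $N\le|S|$, and König's theorem gives the vertex cover. $\blacksquare$

**Asymptotic optimality.** In $P_n\,\square\,P_n$, let $S=\{(i,i)\}$ be the diagonal, $A=\{(i,j):j>i\}$ and $B=\{(i,j):j<i\}$. An edge of $P_n\,\square\,P_n$ changes $j-i$ by exactly $1$, so none joins $A$ to $B$. The pairs $(i,i+1)(i+1,i)$ for $1\le i\le n-1$ are edges of $D$ and form a matching of size $n-1=|S|-1$. So every vertex cover of $D$ has at least $|S|-1$ vertices.

## Vertex covers that fit together along a tree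

We now have a small cover for each edge of the decomposition tree. First we fix the language for the separation at a tree edge.

**Definition (sides).** Let $(T,\beta)$ be a tree-decomposition of a graph on vertex set $V$, and let $e=t_1t_2\in E(T)$. Let $T_1\ni t_1$ and $T_2\ni t_2$ be the components of $T-e$, and put $S_e=\beta(t_1)\cap\beta(t_2)$. The sides of $e$ are $\beta(T_1)\setminus S_e$ and $\beta(T_2)\setminus S_e$, where $\beta(T_i)=\bigcup_{t\in V(T_i)}\beta(t)$.

The following is standard. If $v$ has bags in both $T_1$ and $T_2$, then the connected subtree $T_v$ contains both $t_1$ and $t_2$, so $v\in S_e$. If all bags of $v$ are in $T_1$, then $v\notin\beta(t_2)$, so $v\notin S_e$. Thus $v$ is in the side of $T_i$ exactly when all its bags are in $T_i$, and the two sides and $S_e$ partition $V$. Vertices in different sides share no bag, so no edge joins the two sides.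

The obvious construction is to add, to each bag $\beta(t)$, the chosen covers of all tree edges at $t$. Condition (i) can then fail.

**Example 2.** Let $\Gamma$ be the path $y_0y_1y_2y_3y_4y_5$, decomposed along a path $T=x_0x_1x_2x_3x_4$ with $\beta(x_i)=\{y_i,y_{i+1}\}$. For $e_i=x_{i-1}x_i$ we have $S_{e_i}=\{y_i\}$, and the sides are $\{y_0,\dots,y_{i-1}\}$ and $\{y_{i+1},\dots,y_5\}$. Let $\Gamma'$ be the 6-cycle obtained by adding the edge $y_0y_5$. For each $i=1,2,3,4$, the only $\Gamma'$-edge between the sides of $e_i$ is $y_0y_5$, so $\{y_0\}$ and $\{y_5\}$ are both minimum covers. Choose $\{y_0\}$ for $e_1$ and $e_4$, and $\{y_5\}$ for $e_2$ and $e_3$. Then $y_0$ is put into the bags of $x_0,x_1,x_3,x_4$ but not into that of $x_2$, and its nodes are not connected. Choosing the same vertex throughout would have worked.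

The cure is to break all ties by one global rule, so that each minimum cover is unique; an exchange argument then makes the covers consistent.

**Lemma B.** Let $\Gamma\subseteq\Gamma'$ be graphs on the same vertex set $V$. Let $(T,\beta)$ be a tree-decomposition of $\Gamma$ of width $k$, with $T$ of maximum degree at most $\Delta$, and let $q\ge0$. For $e\in E(T)$ let $D_e$ be the bipartite graph of $\Gamma'$-edges between the two sides of $e$. If every $D_e$ has a vertex cover of size at most $q|S_e|$, then $\Gamma'$ has a tree-decomposition on the same tree $T$ with all bags of size at most $(1+\Delta q)(k+1)$.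

**Proof.**

**Step 1: fix a unique minimum cover for every tree edge.** Enumerate $V=\{v_1,\dots,v_n\}$, give $v_m$ the weight $w(v_m)=1+2^{-m}$, and let $w(X)$ be the sum of the weights in $X$. Then $|X|\le w(X)<|X|+1$ for every $X\subseteq V$. Distinct sets have distinct weights: sets of different sizes have weights in disjoint intervals, and sets of equal size differ in the sum of the $2^{-m}$, by uniqueness of binary expansions. So each $D_e$ has a unique vertex cover $C_e\subseteq V(D_e)$ of minimum weight. It also has minimum cardinality, because a cover $X$ with $|X|<|C_e|$ would have $w(X)<|X|+1\le|C_e|\le w(C_e)$. Hence $|C_e|\le q|S_e|$. As $V(D_e)$ is the union of the two sides, $C_e\cap S_e=\emptyset$.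

**Step 2: show that covers persist towards the vertex.** Let $e\ne f$ be edges of $T$. Let $A_e$ be the side of $e$ away from $f$ and $B_e$ the other side of $e$. Let $B_f$ be the side of $f$ away from $e$ and $A_f$ the other side of $f$. The component of $T-e$ without $f$ is contained in the component of $T-f$ with $e$, so $A_e\subseteq A_f$. By symmetry, $B_f\subseteq B_e$. The claim is
$$C_f\cap A_e\subseteq C_e,\qquad C_e\cap B_f\subseteq C_f. \tag{5}$$
Let $Q=(C_f\cap A_e)\setminus C_e$ and $R=(C_e\cap B_f)\setminus C_f$ be the sets of offenders. We let the covers trade them: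
$$C_f^*=(C_f\setminus Q)\cup R,\qquad C_e^*=(C_e\setminus R)\cup Q.$$
Note that $Q\subseteq A_e\subseteq A_f$ and $R\subseteq B_f\subseteq B_e$.

*$C_f^*$ covers $D_f$.* Let $xy\in E(D_f)$ with $x\in A_f$ and $y\in B_f$. If $y\in C_f$, then $y\notin Q$, as $Q\subseteq A_f$, so $y\in C_f^*$. If $y\in C_e\setminus C_f$, then $y\in R\subseteq C_f^*$. Otherwise $y\notin C_f\cup C_e$, so $x\in C_f$. If $x\notin C_f^*$, then $x\in Q$, so $x\in A_e\setminus C_e$. Since $y\in B_f\subseteq B_e$, the edge $xy$ belongs to $D_e$ and has neither end in $C_e$, a contradiction.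

*$C_e^*$ covers $D_e$.* Let $xy\in E(D_e)$ with $x\in A_e$ and $y\in B_e$. If $x\in C_e$, then $x\notin R$, as $R\subseteq B_e$, so $x\in C_e^*$. If $x\in C_f\setminus C_e$, then $x\in Q\subseteq C_e^*$. Otherwise $x\notin C_e\cup C_f$, so $y\in C_e$. If $y\notin C_e^*$, then $y\in R$, so $y\in B_f\setminus C_f$. Since $x\in A_e\subseteq A_f$, the edge $xy$ belongs to $D_f$ and has neither end in $C_f$, a contradiction.

Since $Q\subseteq C_f$, $R\cap C_f=\emptyset$, $R\subseteq C_e$ and $Q\cap C_e=\emptyset$, we have $w(C_f^*)=w(C_f)-w(Q)+w(R)$ and $w(C_e^*)=w(C_e)-w(R)+w(Q)$. So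
$$w(C_e^*)+w(C_f^*)=w(C_e)+w(C_f).$$
Neither starred cover weighs less than the corresponding minimum, so both have minimum weight. By uniqueness $C_f^*=C_f$. As $Q\subseteq C_f$ is removed, $R$ is disjoint from $C_f$, and $Q\cap R=\emptyset$ (they lie in $A_f$ and $B_f$), this forces $Q=R=\emptyset$, which is (5).

**Step 3: define the new decomposition and check connectivity.** For $v\in V$ let $E_v=\{e\in E(T):v\in C_e\}$. Let $f\in E_v$. Then $v\notin S_f$, so $T_v$ lies in one component of $T-f$. Let $e\ne f$ be an edge on the path of $T$ from $T_v$ to $f$. Then $T_v$ lies in the component of $T-e$ that does not contain $f$, so $v$ is in the side of $e$ away from $f$. By the first half of (5), $v\in C_e$. We have shown: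
$$\text{if } f\in E_v, \text{ then every edge on the path from } T_v \text{ to } f \text{ is in } E_v. \tag{6}$$
Let $T_v'$ be the union of $T_v$ with all edges of $E_v$ and their ends. By (6) it is connected, so it is a subtree of $T$, and it is non-empty because $T_v$ is. Put $\beta'(t)=\{v:t\in V(T_v')\}$. Condition (i) holds for $\beta'$.

**Step 4: bound the bags.** Let $v\in\beta'(t)\setminus\beta(t)$. Then $t\notin T_v$, and $t$ is an end of some edge $f\in E_v$. Let $e$ be the edge at $t$ that points towards $T_v$. Either $f=e$, or $e$ lies on the path from $T_v$ to $f$; in both cases $e\in E_v$ by (6). So $v\in C_e$ for some edge $e$ at $t$. Since $|S_e|\le|\beta(t)|\le k+1$ for each edge $e$ at $t$,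
$$|\beta'(t)|\le|\beta(t)|+\sum_{e\ni t}|C_e|\le(k+1)+\Delta q(k+1)=(1+\Delta q)(k+1).$$

**Step 5: check that every edge of $\Gamma'$ lies in a bag.** Let $vu\in E(\Gamma')$. If $T_v\cap T_u\ne\emptyset$, then $v$ and $u$ already share a bag; this includes every edge of $\Gamma$. Otherwise let $x_0x_1\dots x_\ell$, with $\ell\ge1$, be the path in $T$ with only $x_0$ in $T_v$ and only $x_\ell$ in $T_u$, and put $e_i=x_{i-1}x_i$. For every $i$, the subtree $T_v$ lies in the component of $T-e_i$ containing $x_0$, and $T_u$ in the one containing $x_\ell$. So $v$ and $u$ are in different sides of $e_i$, hence $vu\in E(D_{e_i})$, and $v\in C_{e_i}$ or $u\in C_{e_i}$. By (6), the set $\{i:v\in C_{e_i}\}$ is an initial segment $\{1,\dots,a\}$ and the set $\{i:u\in C_{e_i}\}$ is a final segment $\{b,\dots,\ell\}$, with $0\le a\le\ell$ and $1\le b\le\ell+1$. Together they cover $\{1,\dots,\ell\}$, so $a\ge b-1$. Now $T_v'$ contains $x_0,\dots,x_a$ and $T_u'$ contains $x_{b-1},\dots,x_\ell$. So $x_a$ lies in both, and $v,u\in\beta'(x_a)$. $\blacksquare$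

In Example 2, enumerate the vertices in the order $y_0,\dots,y_5$. Then $y_5$ is lighter than $y_0$, so $C_{e_i}=\{y_5\}$ for every $i$. The new bags are the old ones with $y_5$ added, a tree-decomposition of the 6-cycle of width $2$.

## Assembling the factor $4=1+3\cdot1$

**Proof of Theorem 1.** Let $k=\mathrm{tw}(G\,\square\,H)$, and let $(T,\beta)$ be a tree-decomposition of $G\,\square\,H$ of width $k$.

**Step 1: reduce to maximum degree at most $3$.** Let $t$ be a node of degree $d\ge4$. Replace it by a path of $d$ nodes, each with bag $\beta(t)$, and attach one former neighbour of $t$ to each node of this path. Each new node has degree at most $3$, the degrees of other nodes do not change, every subtree $T_v$ stays connected, and the width is unchanged. Repeat until no node of degree at least $4$ is left.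

**Step 2: apply the two lemmas.** Let $e\in E(T)$. No edge of $G\,\square\,H$ joins the two sides of $e$, and the sides together with $S_e$ partition $V(G)\times V(H)$. By Lemma A, the graph $D_e$ of $G\boxtimes H$-edges between the sides has a vertex cover of size at most $|S_e|$. Lemma B with $\Gamma=G\,\square\,H$, $\Gamma'=G\boxtimes H$, $\Delta=3$ and $q=1$ gives a tree-decomposition of $G\boxtimes H$ with bags of size at most $4(k+1)$. $\blacksquare$

In particular $\mathrm{tw}(G\boxtimes H)\in\mathcal O(\mathrm{tw}(G\,\square\,H)+1)$ with constant $4$, and the answer to the question is yes.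

## Pathwidth, and more than two factors

**Proof of Theorem 2(a).** Take an optimal path-decomposition of $G\,\square\,H$. Its tree is a path, so $\Delta=2$ is allowed, and Lemma A again gives $q=1$ at every edge. Lemma B keeps the same path and gives bags of size at most $3(\mathrm{pw}(G\,\square\,H)+1)$. $\blacksquare$

For $d$ factors the vertex set is $\prod_iV(G_i)$. Two distinct vertices are adjacent in $G_1\boxtimes\cdots\boxtimes G_d$ if in each coordinate they are equal or adjacent, and adjacent in $G_1\,\square\cdots\square\,G_d$ if they differ in exactly one coordinate and are adjacent there. To pass from one to the other we convert one product sign at a time. For $1\le m\le d$ let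
$$\Gamma_m=(G_1\boxtimes\cdots\boxtimes G_m)\,\square\,G_{m+1}\,\square\cdots\square\,G_d,$$
so that $\Gamma_1$ is the Cartesian and $\Gamma_d$ the strong product. For example, with $d=3$ and all $G_i=K_2$, $\Gamma_1$ is the 3-cube, $\Gamma_2=K_4\,\square\,K_2$ and $\Gamma_3=K_8$.

**Proof of Theorem 2(b).**

**Step 1: a separator lemma for $d$ factors.** Let $\prod_iV(G_i)=A\sqcup S\sqcup B$ with no edge of $\Gamma_1$ between $A$ and $B$. We show by induction on $m$ that there is a set $C_m\subseteq A\cup B$ with
$$|S\cup C_m|\le2^{m-1}|S|\quad\text{and no }\Gamma_m\text{-edge between }A\setminus C_m\text{ and }B\setminus C_m. \tag{7}$$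
For $m=1$ take $C_1=\emptyset$. Now let $m<d$ and suppose $C_m$ is given. Put $S'=S\cup C_m$, $A'=A\setminus C_m$, $B'=B\setminus C_m$ and $F=G_1\boxtimes\cdots\boxtimes G_m$. For each $z\in\prod_{i>m+1}V(G_i)$, the slice of all vertices with last coordinates $z$ induces in $\Gamma_m$ a copy of $F\,\square\,G_{m+1}$. (If $m+1=d$, there is a single slice.) By (7) no edge of this copy joins $A'$ to $B'$. So Lemma A, applied to the graphs $F$ and $G_{m+1}$ and to the parts of $A',S',B'$ in the slice, gives a set of vertices in $A'\cup B'$, of size at most the number of vertices of $S'$ in the slice, that covers all $F\boxtimes G_{m+1}$-edges between $A'$ and $B'$ in the slice. The slices are disjoint, so over all slices we use at most $|S'|$ vertices.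

Let $C_{m+1}$ be $C_m$ together with all these vertices. We check (7) for $m+1$. An edge of $\Gamma_{m+1}=(F\boxtimes G_{m+1})\,\square\,G_{m+2}\,\square\cdots\square\,G_d$ inside a slice is an $F\boxtimes G_{m+1}$-edge, and if it joins $A'$ to $B'$, it is covered. An edge of $\Gamma_{m+1}$ not inside a slice changes only one coordinate, of index greater than $m+1$, so it is an edge of $\Gamma_m$ and does not join $A'$ to $B'$. Finally $|S\cup C_{m+1}|\le|S'|+|S'|=2|S'|\le2^m|S|$.

For $m=d$, the set $C_d$ is a vertex cover of the $\Gamma_d$-edges between $A$ and $B$. As $C_d$ is disjoint from $S$, it has size at most $(2^{d-1}-1)|S|$.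

**Step 2: convert the decomposition.** Take an optimal tree-decomposition of $\Gamma_1$, with maximum degree at most $3$ as in the proof of Theorem 1. By Step 1, Lemma B applies with $\Gamma=\Gamma_1$, $\Gamma'=\Gamma_d$, $\Delta=3$ and $q=2^{d-1}-1$. The factor is $1+3(2^{d-1}-1)=3\cdot2^{d-1}-2$. $\blacksquare$

## Complete graphs: no constant below $2$

**Proof of Theorem 2(c).** We have $K_n\boxtimes K_n=K_{n^2}$, since any two distinct vertices are equal or adjacent in each coordinate. So $\mathrm{tw}(K_n\boxtimes K_n)+1=\mathrm{pw}(K_n\boxtimes K_n)+1=n^2$. It remains to find a good path-decomposition of the Cartesian product. We shall show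
$$\mathrm{pw}(K_n\,\square\,K_n)+1\le\frac{n^2}2+2n+1. \tag{8}$$
Since $\mathrm{tw}\le\mathrm{pw}$, the ratio of the two sides, both for treewidth and for pathwidth, is then at least $n^2/(\frac{n^2}{2}+2n+1)$, which tends to $2$.

**Step 1: from an ordering to a path-decomposition.** Let $v_1,\dots,v_N$ be an ordering of the vertices of a graph. Put $L_j=\{v_1,\dots,v_j\}$, and let $N(L_j)$ be the set of vertices outside $L_j$ with a neighbour in $L_j$. The bags $B_j=N(L_j)\cup\{v_j\}$, for $j=1,\dots,N$ in order along a path, form a path-decomposition. Indeed, $v_m\in B_j$ exactly when $j=m$, or $j<m$ and $v_m$ has a neighbour among $v_1,\dots,v_j$. The second condition persists as $j$ increases up to $m-1$, so these $j$ form an interval ending at $m$. An edge $v_lv_m$ with $l<m$ has both ends in $B_l$.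

**Step 2: the ordering.** Take the vertex set $[n]^2$, where two cells are adjacent if they share a row (first coordinate) or a column (second coordinate). Order the cells in phases $i=0,\dots,n-1$. Phase $i$ starts from $[i]\times[i]$, adds $(1,i+1),\dots,(i,i+1)$ in this order, and then adds $(i+1,1),\dots,(i+1,i+1)$, reaching $[i+1]\times[i+1]$. For $n=3$ the order is
$$(1,1);\quad(1,2),(2,1),(2,2);\quad(1,3),(2,3),(3,1),(3,2),(3,3).$$

**Step 3: count neighbours.** Let $L=L_j$, and suppose it meets exactly $r$ rows and $c$ columns. We read off the two parts of phase $i$. After $p\ge1$ cells of the first part, $L\subseteq[i]\times[i+1]$, $r=i$, $c=i+1$, and $|L|=i^2+p=rc-(i-p)$. After $p\ge1$ cells of the second part, $L\subseteq[i+1]\times[i+1]$, $r=c=i+1$, and $|L|=i^2+i+p=rc-(i+1-p)$. So in all cases $c\in\{r,r+1\}$, $L\subseteq[r]\times[c]$ and $|L|\ge rc-n$.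

The set $N(L)$ consists of all cells in these $r$ rows or $c$ columns that are not in $L$. There are $nr+nc-rc$ cells in the rows and columns together, so
$$|N(L)|=n(r+c)-rc-|L|\le n(r+c)-2rc+n.$$
If $c=r$, the right side is $2r(n-r)+n\le\frac{n^2}2+n$. If $c=r+1$, it is
$$n(2r+1)-2r(r+1)+n=2r(n-r)-2r+2n\le\frac{n^2}2+2n.$$
Each bag $B_j$ has one vertex more than $N(L_j)$, hence at most $\frac{n^2}2+2n+1$ vertices, which is (8). $\blacksquare$
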